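# Efficient and strategyproof budget aggregation under $\ell_p$ disutilities: what happens at two peaks

## One theorem about profiles with two distinct peaks

Let $N=\{1,\dots,n\}$ be a set of agents, $M$ a set of $m$ alternatives, and $\Delta^m=\{\mathbf q\in\mathbb R^M_{\ge 0}:\sum_{j\in M}q_j=1\}$ the set of ways to split one unit of budget among the alternatives. A mechanism is a function $f:(\Delta^m)^n\to\Delta^m$: each agent $i$ reports an ideal distribution $\mathbf p_i$ (her peak), and $f$ returns one distribution.

**Theorem 1.** Let $1<p<\infty$, $m\ge 3$, $n\ge 2$. If $f$ is efficient and strategyproof for $\ell_p$, then at every profile with exactly two distinct peaks, $f$ selects one of these two peaks. In particular, $f$ is not proportional.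

**Corollary.** For all $p\in[1,\infty]$, $m\ge 3$, $n\ge 3$, no mechanism is efficient, strategyproof and proportional.

The Corollary is proved here for $1<p<\infty$ as a case of Theorem 1. For $p=1$ and $p=\infty$ it rests on known results that we quote and do not reprove. The statement was posed as a conjecture; our source for the problem is Brandt, Greger, Segal-Halevi and Suksompong, "Optimal Budget Aggregation with Star-Shaped Preference Domains", arXiv:2402.15904 (2024). Three sharper results, Theorems 2, 3 and 4, come after the main proof.

We now unpack the words. Write $P=(\mathbf p_1,\dots,\mathbf p_n)$ for a profile, and $(P_{-i},\mathbf p_i')$ for $P$ with $\mathbf p_i$ replaced by $\mathbf p_i'$. Fix $p\in[1,\infty]$. Agent $i$ evaluates a distribution $\mathbf q$ by its distance to her peak, $d_i(\mathbf q)=\|\mathbf q-\mathbf p_i\|_p$; smaller is better.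

**Definition (efficiency).** $f$ is efficient if for every profile $P$ there is no $\mathbf q'\in\Delta^m$ with $d_i(\mathbf q')\le d_i(f(P))$ for all $i$ and strict inequality for some $i$. If such a $\mathbf q'$ exists, we say that it dominates $f(P)$.

**Definition (strategyproofness).** $f$ is strategyproof if for every $P$, every $i$ and every $\mathbf p_i'\in\Delta^m$,
$$\|f(P)-\mathbf p_i\|_p\le\|f(P_{-i},\mathbf p_i')-\mathbf p_i\|_p .$$
An agent whose true peak is $\mathbf p_i$ never gets a closer outcome by reporting something else.

**Definition (proportionality).** This is a weak fairness condition due to Freeman, Pennock, Peters and Wortman Vaughan. $f$ is proportional if, whenever every peak is a unit vector, $f(P)=\frac1n\sum_{i}\mathbf p_i$.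

For example, with $m=3$ and reports $\mathbf e_1,\mathbf e_1,\mathbf e_2$, proportionality demands $(\frac23,\frac13,0)$. It says nothing at all about profiles in which some agent splits her budget.

The known results that we quote are the following. For $p=1$ and for $p=\infty$, no mechanism has all three properties when $m\ge3$ and $n\ge3$. For $p=1$, a mechanism with all three exists when $m=2$ or $n=2$. For $p=\infty$, one exists when $m=2$, and also when $m=3$, $n=2$. So the conclusion of Theorem 1 for $n=2$ is special to $1<p<\infty$: in the case $n=2$, $m=3$ proportionality is compatible with the other two properties at both ends of the range of $p$.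

## Means, dictators, and medians on an edge

*The mean.* Let $n=2$ and $f(P)=\frac12(\mathbf p_1+\mathbf p_2)$. It is proportional. It is efficient: at the midpoint the two distances add up to $\|\mathbf p_1-\mathbf p_2\|_p$, at any other point they add up to at least that much, so nobody can gain without the other losing. It is not strategyproof. If $\mathbf p_1=(\frac12,\frac12,0)$ and $\mathbf p_2=(1,0,0)$, the outcome is $(\frac34,\frac14,0)$; if agent 1 reports $(0,1,0)$ instead, the outcome is $(\frac12,\frac12,0)$, exactly her peak.

*A dictator.* Let $f(P)=\mathbf p_1$. It is efficient, since any other outcome is strictly worse for agent 1, and it is strategyproof. It is not proportional when $n,m\ge2$. It does what Theorem 1 says: at two peaks it selects one of them.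

*Two alternatives.* For $m=2$ identify $\mathbf q$ with $q_1\in[0,1]$; all distances become multiples of $|q_1-p_{i,1}|$. For $n=2$ take the median of the three numbers $p_{1,1},\,p_{2,1},\,\frac12$. This rule has all three properties (Theorem 3 contains the proof), and with reports $0.2$ and $0.9$ it returns $0.5$, which is neither peak. So the conclusion of Theorem 1 is false for $m=2$, and no argument that stays on a single line, such as the edge joining $\mathbf e_1$ and $\mathbf e_2$, can prove the theorem. We have to move peaks off the line.

## Transporting the median to the triangle, and how it fails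

The median of $p_{1,1},p_{2,1},\frac12$ is the point of the segment $[p_{1,1},p_{2,1}]$ nearest to $\frac12$. This suggests a rule for $m=3$, $n=2$, say with $p=2$: let $c=(\frac13,\frac13,\frac13)$, and let $f(\mathbf p_1,\mathbf p_2)$ be the point of $[\mathbf p_1,\mathbf p_2]$ nearest to $c$. It is efficient, by the computation for the mean, which applies to any point of the segment. It is proportional: the point of $[\mathbf e_i,\mathbf e_j]$ nearest to $c$ is the midpoint. Is it strategyproof?

Take $\mathbf p_1=\mathbf e_1$ and $\mathbf p_2=\mathbf e_2$. The outcome is $(\frac12,\frac12,0)$, at squared distance $\frac12$ from $\mathbf e_2$. Let agent 2 report $(0,\frac34,\frac14)$ instead. With $d=(-1,\frac34,\frac14)$ we have $(c-\mathbf e_1)\cdot d=\frac23+\frac13=1$ and $|d|^2=1+\frac9{16}+\frac1{16}=\frac{13}8$. So the nearest point of the new segment is $\mathbf e_1+\frac8{13}d=(\frac5{13},\frac6{13},\frac2{13})$. Its squared distance from $\mathbf e_2$ is $\frac{25+49+4}{169}=\frac{78}{169}=\frac6{13}<\frac12$. Agent 2 gains, and the rule fails.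

The geometry of the failure tells us what to do. Fix agent 1's report $y$, and let $R_y$ be the set of all outcomes that agent 2 can obtain by varying her report. Strategyproofness says that, when her peak is $x$, the outcome is a point of $R_y$ nearest to $x$. In our example all outcomes of agent 2 lie on the line through $y$ and her report, at the foot of the perpendicular from $c$ if this foot is in the segment; such feet lie on the circle with diameter $[y,c]$. The point of that circle nearest to $x$ lies on the line from $x$ to the circle's centre. Efficiency, however, puts the outcome on the line from $x$ to $y$. The two demands clash because the circle is not centred at $y$.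

So, near outcomes that are neither peak, $R_y$ should look like a piece of a sphere centred at $y$. Can we build a mechanism like that? Let agent 1's distance to the outcome be a constant $r>0$: the outcome is the point of $[y,x]$ at distance $r$ from $y$, if $\|x-y\|\ge r$. Then agent 2 cannot gain locally, but agent 1 can. Let $v$ be the unit vector pointing from $y$ to $x$. Reporting $y'=y-\varepsilon v$ with $0<\varepsilon\le r$ (if this is in $\Delta^3$) moves the outcome to $y'+rv=y+(r-\varepsilon)v$, at distance $r-\varepsilon$ from $y$. The option set of agent 1, for fixed $x$, must likewise be a piece of a sphere centred at $x$. If both hold near some pair $(y,x)$, then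
$$\|x-y\|=a(y)+b(x)$$
locally, where $a(y)$ and $b(x)$ are the two radii. On a line this is harmless: for $y<c<x$, $|x-y|=(c-y)+(x-c)$, which is the median rule. In dimension at least $2$, for a smooth and strictly convex norm, we shall see that it is impossible.

One obstacle remains. The claim that $R_y$ looks like a sphere is a first-order condition; it differentiates the outcome with respect to the report. But $f$ is an arbitrary function, not assumed even continuous. What rescues the argument is that the distance from $x$ to the outcome equals the distance from $x$ to the set $R_y$, and a distance to a set is automatically Lipschitz. Lipschitz functions on an interval are differentiable almost everywhere and are integrals of their derivatives. That is enough calculus for the whole proof.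

## Two properties of the $\ell_p$ norm for $1<p<\infty$

From here to the proof of Theorem 1, fix $1<p<\infty$ and $m\ge3$. Put $X=\Delta^m$ and $E=\{v\in\mathbb R^M:\sum_jv_j=0\}$, so that $\dim E=m-1\ge2$ and differences of points of $X$ lie in $E$. Write $\|\cdot\|=\|\cdot\|_p$ on $E$.

**Smoothness.** Since $p>1$, the function $v\mapsto\sum_j|v_j|^p$ is $C^1$, and it is positive off $0$, so $\|\cdot\|$ is $C^1$ on $E\setminus\{0\}$. Let $J_v$ be its derivative at $v\ne0$, a linear functional on $E$. Explicitly,
$$J_v(w)=\|v\|^{1-p}\sum_j|v_j|^{p-1}\operatorname{sgn}(v_j)\,w_j ;$$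
for $p=2$ this is $\langle v,w\rangle/\|v\|$. We use four properties: $J_{cv}=J_v$ for $c>0$; $J_{-v}=-J_v$; $J_v(v)=\|v\|$; and $J_v(w)\le\|w\|$ for all $w$. The first three are visible in the formula. For the fourth, convexity of the norm gives $\|v+w\|\ge\|v\|+J_v(w)$, while $\|v+w\|\le\|v\|+\|w\|$.

**Strict convexity.** If $\|a\|=\|b\|=1$ and $a\ne b$, then $\|\frac{a+b}2\|<1$. Indeed $t\mapsto|t|^p$ is strictly convex, so $\sum_j|\frac{a_j+b_j}2|^p<\frac12\sum_j(|a_j|^p+|b_j|^p)=1$.

**Equality in the triangle inequality.** If $a,b\ne0$ and $\|a+b\|=\|a\|+\|b\|$, then $a=cb$ with $c>0$. To see this, assume $\|a\|\le\|b\|$ and put $\hat a=a/\|a\|$, $\hat b=b/\|b\|$. Since $\hat a+\hat b=\frac{a+b}{\|a\|}-\bigl(\frac1{\|a\|}-\frac1{\|b\|}\bigr)b$,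
$$\|\hat a+\hat b\|\ge\frac{\|a\|+\|b\|}{\|a\|}-\|b\|\Bigl(\frac1{\|a\|}-\frac1{\|b\|}\Bigr)=2 .$$
So $\|\frac{\hat a+\hat b}2\|\ge1$, and strict convexity forces $\hat a=\hat b$.

## From $n$ agents to a function of two points

**Lemma 1.** If every peak is $y$ or $x$ and both occur (possibly $x=y$), every efficient outcome lies in the segment $[y,x]$.

*Proof.* If $x=y$, all agents have the peak $x$, and $x$ dominates every other outcome. Let $x\ne y$, put $D=\|x-y\|$, and let $q\in X$, $q\notin[y,x]$. Write $\alpha=\|q-y\|$ and $\beta=\|q-x\|$; both are positive. We claim $\alpha+\beta>D$. Otherwise $\|(q-y)+(x-q)\|=\|q-y\|+\|x-q\|$, so $q-y=c(x-q)$ with $c>0$, and $q=\frac{y+cx}{1+c}\in[y,x]$, a contradiction.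

Consider the point of the segment
$$q'=y+\frac{\min(\alpha,D)}{D}(x-y)\in X .$$
Then $\|q'-y\|=\min(\alpha,D)\le\alpha$. Also $\|q'-x\|=\max(D-\alpha,0)<\beta$: if $\alpha<D$ this is the claim, and if $\alpha\ge D$ it says $0<\beta$. Agents at $y$ are not worse off at $q'$, agents at $x$ are strictly better off, and there is an agent at $x$. So $q'$ dominates $q$. $\square$

Strict convexity is needed here. For $p=1$ or $p=\infty$ take $y=(1,0,0)$, $x=(0,\frac12,\frac12)$ and $q=(\frac12,\frac12,0)\notin[y,x]$. For $p=1$ the distances from $q$ to $y$ and $x$ are $1$ and $1$, and $\|x-y\|_1=2$; for $p=\infty$ they are $\frac12$ and $\frac12$, and $\|x-y\|_\infty=1$. In both cases their sum equals $\|x-y\|_p$, the smallest possible, so $q$ is efficient for the two peaks $y,x$.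

**Lemma 2 (merging).** Let $f$ be efficient and strategyproof and $\emptyset\ne S\subsetneq N$. Let $g(y,x)$ be the outcome of $f$ when all of $S$ report $y$ and all others report $x$. Then for all $x,x',y,y'\in X$:

(i) $g(y,x)\in[y,x]$;

(ii) $\|g(y,x)-y\|\le\|g(y',x)-y\|$;

(iii) $\|g(y,x)-x\|\le\|g(y,x')-x\|$.

*Proof.* (i) is Lemma 1. For (ii), start from the profile with $S$ at $y$ and the rest at $x$, and switch the members of $S$ from $y$ to $y'$ one at a time. Just before each switch the switching agent reports $y$. Apply strategyproofness to this agent with true peak $y$, at that profile: the switch does not decrease the distance of the outcome to $y$. Chaining these $|S|$ inequalities gives (ii). The agents of $N\setminus S$, switching one at a time from $x$ to $x'$, give (iii). $\square$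

If $f$ is the dictatorship of agent 1, then $g(y,x)=y$ when $1\in S$ and $g(y,x)=x$ otherwise.

## Two families of spheres that cannot be tangent

**Proposition.** If $g:X\times X\to X$ satisfies (i)–(iii) of Lemma 2 for all $x,x',y,y'\in X$, then $g(y,x)\in\{y,x\}$ for all $y,x$.

*Proof.* Put $h(y,x)=\|g(y,x)-y\|$ and $k(y,x)=\|g(y,x)-x\|$. Since $g(y,x)$ is in the segment $[y,x]$,
$$h(y,x)+k(y,x)=\|x-y\|.\tag{1}$$

**Step 1: regularity.** This step shows that $h$ and $k$ are Lipschitz, so that a bad pair $(y,x)$ comes with an open set of bad pairs. By (iii),
$$k(y,x)=\min_{x'\in X}\|g(y,x')-x\| ,$$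
which is the distance from $x$ to the set $R_y=\{g(y,x'):x'\in X\}$. This set depends on $y$ only. For $r\in R_y$ we have $\|r-x\|\le\|r-\tilde x\|+\|\tilde x-x\|$; minimising over $r$ gives $k(y,x)\le k(y,\tilde x)+\|\tilde x-x\|$. Exchanging $x$ and $\tilde x$, we see that $k$ is $1$-Lipschitz in $x$. In the same way, (ii) says that $h(y,x)$ is the distance from $y$ to $\{g(y',x):y'\in X\}$, a set depending only on $x$, so $h$ is $1$-Lipschitz in $y$. By (1), $h=\|x-y\|-k$ is $2$-Lipschitz in $x$, and $k=\|x-y\|-h$ is $2$-Lipschitz in $y$. Therefore
$$|h(y,x)-h(y',x')|\le|h(y,x)-h(y',x)|+|h(y',x)-h(y',x')|\le\|y-y'\|+2\|x-x'\| ,$$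
and similarly for $k$. Both are jointly Lipschitz, in particular continuous, and the set
$$U=\{(y,x)\in X\times X: h(y,x)>0,\ k(y,x)>0\}$$
is relatively open.

Pairs outside $U$ have $g(y,x)=y$ or $g(y,x)=x$, so we must show $U=\emptyset$. Suppose $U\neq\emptyset$. Intersecting small balls around the two entries of a point of $U$ with $X$, we get nonempty, convex, relatively open sets $V,W\subseteq X$ with $V\times W\subseteq U$. By (1), $x\ne y$ whenever $(y,x)\in V\times W$.

**Step 2: for each $y\in V$, $h(y,\cdot)$ is constant on $W$.** This makes precise that the option set is a piece of a sphere about $y$. Let $x_0,x_1\in W$ and $x_t=(1-t)x_0+tx_1$, which is in $W$ for $0\le t\le1$. Put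
$$\varphi(t)=h(y,x_t),\qquad v(t)=\frac{x_t-y}{\|x_t-y\|},\qquad z(t)=g(y,x_t)=y+\varphi(t)v(t).$$
The last equality holds because $g(y,x_t)$ is the point of $[y,x_t]$ at distance $\varphi(t)$ from $y$. The map $v$ is differentiable, since $x_t\ne y$ and the norm is $C^1$ off $0$. The function $\varphi$ is Lipschitz by Step 1, hence differentiable at almost every $t$.

Let $t\in(0,1)$ be a point where $\varphi$ is differentiable; then so is $z$. Keep the point $x_t$ fixed and consider
$$s\mapsto\|z(s)-x_t\|=\|g(y,x_s)-x_t\| ,\qquad s\in[0,1].$$
By (iii) this function is minimal at $s=t$. Since $x_t=y+\|x_t-y\|\,v(t)$, equation (1) gives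
$$z(t)-x_t=\bigl(\varphi(t)-\|x_t-y\|\bigr)v(t)=-k(y,x_t)\,v(t)\ne0 ,$$
so the function is differentiable at the interior point $s=t$, and its derivative there is zero. By the chain rule and $J_{-kv}=-J_v$ for $k>0$, this says
$$J_{v(t)}(z'(t))=0 .$$
Now $z'(t)=\varphi'(t)v(t)+\varphi(t)v'(t)$. We have $J_{v(t)}(v(t))=\|v(t)\|=1$. Differentiating $\|v(s)\|\equiv1$ gives $J_{v(t)}(v'(t))=0$. Hence $\varphi'(t)=0$.

So $\varphi'=0$ almost everywhere. A Lipschitz function is the integral of its derivative, so $\varphi$ is constant and $h(y,x_0)=h(y,x_1)$.

**Step 3: for each $x\in W$, $k(\cdot,x)$ is constant on $V$; the distance splits.** We exchange the two roles. Let $\tilde g(x,y)=g(y,x)$. Then $\tilde g$ satisfies (i); its property (ii) is (iii) for $g$, and its property (iii) is (ii) for $g$. Its functions are $\tilde h(x,y)=\|\tilde g(x,y)-x\|=k(y,x)$ and $\tilde k(x,y)=h(y,x)$, both positive on $W\times V$. Step 2, applied to $\tilde g$ with the sets $W,V$ in place of $V,W$, says that for each $x\in W$ the function $k(\cdot,x)$ is constant on $V$.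

So on $V\times W$ we may write $h(y,x)=a(y)$ and $k(y,x)=b(x)$ with functions $a:V\to\mathbb R$ and $b:W\to\mathbb R$. By (1),
$$\|x-y\|=a(y)+b(x)\qquad\text{for all }(y,x)\in V\times W.\tag{2}$$

**Step 4: equation (2) is impossible.** This is the only place in the proof of the Proposition where the dimension enters. The relative interior of $X$ is dense in $X$, so we can pick $y_1\in V$ and $x_1\in W$ in the relative interior. Since $\dim E\ge2$, there is $w\in E$ not parallel to $x_1-y_1$. Put $y_2=y_1+\tau w$ with $\tau>0$ so small that $y_2\in V$. Subtracting (2) for $y_2$ from (2) for $y_1$,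
$$\|x-y_1\|-\|x-y_2\|=a(y_1)-a(y_2)\qquad\text{for all }x\in W .$$
The right side does not depend on $x$, and $W$ contains a neighbourhood of $x_1$ in $x_1+E$. Both norms are differentiable at $x=x_1$, because $x_1\ne y_1,y_2$. Differentiating there,
$$J_{x_1-y_1}=J_{x_1-y_2}=:\psi .$$
Let $u_i=(x_1-y_i)/\|x_1-y_i\|$ for $i=1,2$. From $J_v(v)=\|v\|$ we get $\psi(u_1)=\psi(u_2)=1$, and $\psi(\cdot)\le\|\cdot\|$. So
$$\Bigl\|\frac{u_1+u_2}2\Bigr\|\ge\psi\Bigl(\frac{u_1+u_2}2\Bigr)=1 ,$$
and strict convexity yields $u_1=u_2$. Then $x_1-y_1$ and $x_1-y_2=(x_1-y_1)-\tau w$ are parallel, so $w$ is parallel to $x_1-y_1$, contrary to its choice. Hence $U=\emptyset$. $\square$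

It is instructive to see that (2) does have solutions for $p=1$. If each coordinate $x_j-y_j$ has a fixed sign $\sigma_j$ on $V\times W$, then $\|x-y\|_1=\sum_j\sigma_jx_j-\sum_j\sigma_jy_j$, which is a sum of a function of $x$ and a function of $y$. For $p=\infty$ the same happens where one fixed coordinate, with a fixed sign, attains the maximum. So the final contradiction, too, uses $1<p<\infty$.

## Proof of Theorem 1 and of the Corollary

*Proof of Theorem 1.* Let $f$ be efficient and strategyproof. A profile $P$ with exactly two distinct peaks $y,x$ has the form "$S$ at $y$, $N\setminus S$ at $x$" with $\emptyset\ne S\subsetneq N$. By Lemma 2 the merged function $g$ for this $S$ satisfies (i)–(iii), and by the Proposition $f(P)=g(y,x)\in\{y,x\}$.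

Suppose $f$ were proportional. Let agent 1 report $\mathbf e_1$ and all others $\mathbf e_2$; since $n\ge2$, both peaks occur. Proportionality demands the outcome $\frac1n\mathbf e_1+\frac{n-1}n\mathbf e_2$, which is neither $\mathbf e_1$ nor $\mathbf e_2$. This contradicts the first part. $\blacksquare$

*Proof of the Corollary.* For $1<p<\infty$ this is Theorem 1. For $p\in\{1,\infty\}$ it is the quoted known result for $m,n\ge3$. $\blacksquare$

Of proportionality we used only this: at some profile with exactly two distinct peaks, the outcome is not one of the two. Any condition with this consequence is incompatible with efficiency and strategyproofness when $1<p<\infty$, $m\ge3$, $n\ge2$.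

## Decisive coalitions

Theorem 1 says that one of the two peaks wins at each two-peak profile. The next theorem says that which side wins depends only on who stands on which side, not on where the peaks are. A mechanism is *anonymous* if its outcome does not change when the reports are permuted among the agents; it is *dictatorial* if some agent $i$ has $f(P)=\mathbf p_i$ for all $P$.

**Theorem 2.** Let $1<p<\infty$, $m\ge3$, $n\ge2$, and let $f$ be efficient and strategyproof. For $\emptyset\ne S\subsetneq N$ let $g_S$ be the merged function of Lemma 2. Then either $g_S(y,x)=y$ for all $y,x$ ("$S$ is decisive") or $g_S(y,x)=x$ for all $y,x$. Exactly one of $S$, $N\setminus S$ is decisive, and supersets (other than $N$) of decisive coalitions are decisive. For $n=2$, a mechanism is efficient and strategyproof iff it is dictatorial. For even $n$, no anonymous mechanism is efficient and strategyproof.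

For the dictatorship of agent 1, the decisive coalitions are the proper subsets of $N$ that contain agent 1.

*Proof.* **Step 1: the dichotomy.** We show that the winning side cannot change as the peaks move. Let $h,k$ belong to $g=g_S$ as in the Proposition. The sets $\{h=0\}$ and $\{k=0\}$ cover $X\times X$ by the Proposition. They are closed, because $h,k$ are continuous by its Step 1. Off the diagonal they are disjoint, by (1). So each pair $(y,x)$ with $x\ne y$ has exactly one *type*, "$h=0$" or "$k=0$".

Fix $y$. The set $X\setminus\{y\}$ is path connected: two of its points can be joined by their segment, or, if $y$ lies on that segment, by two segments via a point of $X$ off their line; such a point exists since $\dim X\ge2$, and the two segments meet the line only at the two given points. The two types split the connected set $X\setminus\{y\}$ into two disjoint relatively closed sets, so one of them is empty. Hence the type of $(y,x)$ is the same for all $x\ne y$. Likewise, for fixed $x$ the type is the same for all $y\ne x$.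

Now let $x\ne y$ and $x'\neq y'$ be arbitrary, and choose $z\in X\setminus\{y,y'\}$. In the list
$$(y,x),\quad(y,z),\quad(y',z),\quad(y',x')$$
consecutive pairs share their first or their second entry, and no pair is on the diagonal. So all four have the same type. Type "$h=0$" everywhere means $g(y,x)=y$ whenever $x\ne y$, and type "$k=0$" means $g(y,x)=x$ whenever $x\ne y$. On the diagonal $g(x,x)=x$ by (i), which agrees with both.

**Step 2: exactly one of $S$, $N\setminus S$ is decisive.** By definition $g_{N\setminus S}(x,y)=g_S(y,x)$. If $S$ is decisive, this is always $y$, so $N\setminus S$ is not decisive. If $S$ is not decisive, it is always $x$, so $N\setminus S$ is decisive.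

**Step 3: monotonicity.** Let $S\subsetneq S'\subsetneq N$ with $S$ decisive, and suppose $S'$ is not. Let $x\ne y$. With $S'$ at $y$ and the rest at $x$ the outcome is $x$. Now let the agents of $S'\setminus S$ switch from $y$ to $x$ one at a time. At the end $S$ is at $y$ and the rest at $x$, so the outcome is $y$. As in Lemma 2, strategyproofness for each switching agent with true peak $y$ says that the distance of the outcome to $y$ never decreases along the way. So $\|x-y\|\le\|y-y\|=0$, a contradiction.

**Step 4: $n=2$.** Here $g_{\{1\}}(\mathbf p_1,\mathbf p_2)=f(\mathbf p_1,\mathbf p_2)$ for every profile, so the dichotomy for $S=\{1\}$ says that $f$ is the dictatorship of agent 1 or of agent 2. Conversely, a dictatorship is strategyproof: the dictator gets distance $0$ by telling the truth, and nobody else influences the outcome. It is efficient because any other outcome is strictly worse for the dictator.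

**Step 5: even $n$.** Let $f$ be anonymous and $|S|=n/2$. Permuting the agents so that $S$ and $N\setminus S$ are exchanged gives $g_S=g_{N\setminus S}$, so $S$ is decisive iff $N\setminus S$ is. This contradicts Step 2. $\square$

## The exact range of $m$ and $n$

For the remaining constructions we need one fact about medians. The median of $2r-1$ real numbers is the $r$-th smallest.

**Lemma 3.** Let $\mu$ be the median of $2r-1$ numbers, let $t$ be one of them, and let $\mu'$ be the median after $t$ is replaced by any other number. Then $\mu$ lies weakly between $t$ and $\mu'$.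

*Proof.* If $t=\mu$ there is nothing to show. Let $t<\mu$. At most $r-1$ of the numbers are $<\mu$, and $t$ is one of them. After the replacement still at most $r-1$ numbers are $<\mu$, so the $r$-th smallest is $\ge\mu$, that is, $t<\mu\le\mu'$. If $t>\mu$, apply this to the negatives of all numbers. $\square$

**Theorem 3.** For $1<p<\infty$, an efficient, strategyproof and proportional mechanism exists iff $m\le2$ or $n=1$.

*Proof.* If $m\ge3$ and $n\ge2$, Theorem 1 excludes such a mechanism. If $n=1$, take $f(\mathbf p_1)=\mathbf p_1$. If $m=1$, there is only one distribution and nothing to prove.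

Let $m=2$, and identify $\mathbf q$ with $q_1\in[0,1]$. Since $\mathbf q-\mathbf p_i=(q_1-p_{i,1})(1,-1)$, we have $d_i(\mathbf q)=2^{1/p}|q_1-p_{i,1}|$. Let $f$ select the median, that is, the $n$-th smallest, of the $2n-1$ numbers
$$p_{1,1},\dots,p_{n,1},\ \tfrac1n,\tfrac2n,\dots,\tfrac{n-1}n .$$
Call the last $n-1$ numbers phantoms. The median is in $[0,1]$.

**Step 1: strategyproofness.** By Lemma 3 the truthful median lies weakly between $p_{i,1}$ and the median after a misreport of $i$, so it is at least as close to $p_{i,1}$.

**Step 2: efficiency.** Let $\mu$ be the median. Only phantoms can be smaller than $\min_ip_{i,1}$, and there are only $n-1$ of them, so $\mu\ge\min_ip_{i,1}$. Likewise only phantoms can be larger than $\max_ip_{i,1}$, so $\mu\le\max_ip_{i,1}$. Moving up from $\mu$ strictly hurts an agent with minimal peak; moving down strictly hurts an agent with maximal peak. So nothing dominates $\mu$.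

**Step 3: proportionality.** Let $k$ of the numbers $p_{i,1}$ be $1$ and $n-k$ be $0$. In increasing order the list is: $n-k$ zeros, the phantoms $\frac1n,\dots,\frac{n-1}n$, and $k$ ones. For $1\le k\le n-1$ the $n$-th entry is the $k$-th phantom $\frac kn$. For $k=0$ the first $n$ entries are zeros, and the $n$-th is $0$. For $k=n$ the $n$-th entry, after the $n-1$ phantoms, is $1$. In all cases the outcome gives $\frac kn$ to the first alternative and $1-\frac kn$ to the second. $\square$

## Anonymity in the triangle: coordinatewise medians in a good basis

By Theorem 2, anonymity is out of reach for even $n$. Can anonymity alone take the place of proportionality in the Corollary? For $m=3$ and odd $n$ it cannot.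

**Theorem 4.** Let $1<p<\infty$, $m=3$, $n$ odd. There is an anonymous, efficient and strategyproof mechanism.

*Proof.* Now $\dim E=2$. The plan is to take medians in two coordinates, in a basis adapted to the norm.

**Step 1: the basis.** We need coordinates in which moving one coordinate away from zero never shortens a vector. Fix a determinant on $E$, and choose $u,v$ in the unit ball of $E$ maximising $|\det(u,v)|$ (an Auerbach basis). The maximum exists by compactness and is positive, so $u,v$ are independent; and $\|u\|=\|v\|=1$, since otherwise rescaling would increase the determinant. If $\|\alpha u+\beta v\|\le1$, then by maximality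
$$|\alpha|\,|\det(u,v)|=|\det(\alpha u+\beta v,v)|\le|\det(u,v)| ,$$
so $|\alpha|\le1$; likewise $|\beta|\le1$. By scaling,
$$\|\alpha u+\beta v\|\ge\max(|\alpha|,|\beta|)\qquad\text{for all }\alpha,\beta\in\mathbb R.\tag{3}$$
Fix $\beta$. The function $s\mapsto\|su+\beta v\|$ is convex, and by (3) it is at least $|\beta|=\|\beta v\|$, its value at $s=0$. A convex function $F$ on $\mathbb R$ that is minimal at $0$ is nondecreasing as we move away from $0$ on either side: for $0\le s<t$,
$$F(s)\le\bigl(1-\tfrac st\bigr)F(0)+\tfrac st F(t)\le F(t) ,$$
and similarly on the negative side. So $\|su+\beta v\|$ is nondecreasing as $s$ moves away from $0$. The same holds with the roles of $u$ and $v$ exchanged.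

**Step 2: the mechanism.** Fix an origin $c\in\Delta^3$, write $\mathbf p_i=c+\alpha_iu+\beta_iv$, and set
$$f(P)=c+\operatorname{med}(\alpha_1,\dots,\alpha_n)\,u+\operatorname{med}(\beta_1,\dots,\beta_n)\,v .$$
The medians are defined since $n$ is odd, and $f$ is clearly anonymous.

For instance, let $p=2$, $c=(\frac13,\frac13,\frac13)$, and let $u=\frac1{\sqrt2}(1,-1,0)$, $v=\frac1{\sqrt6}(1,1,-2)$; for the Euclidean norm an orthonormal pair maximises $|\det|$. For the three peaks $\mathbf e_1,\mathbf e_2,\mathbf e_3$ the coordinates are $(\frac1{\sqrt2},\frac1{\sqrt6})$, $(-\frac1{\sqrt2},\frac1{\sqrt6})$, $(0,-\frac2{\sqrt6})$. The medians are $0$ and $\frac1{\sqrt6}$, so the outcome is $c+\frac16(1,1,-2)=(\frac12,\frac12,0)$, not the proportional $c$. In general, at a profile with exactly two peaks both medians are the coordinates of the peak held by the majority, so the decisive coalitions are the majorities other than $N$.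

**Step 3: $f(P)$ lies in the convex hull of the peaks.** This shows that $f(P)\in\Delta^3$, and it will give efficiency. Subtract the medians from the coordinates, so that both medians become $0$; we must show that $0$ is in the convex hull of the points $(\alpha_i,\beta_i)$. If not, this compact convex hull is strictly separated from $0$: some linear $\ell(\alpha,\beta)=a_1\alpha+a_2\beta$ is positive at all $(\alpha_i,\beta_i)$. Replacing $\alpha$ by $-\alpha$ or $\beta$ by $-\beta$ if necessary, which keeps the medians at $0$, we may assume $a_1,a_2\ge0$. At least $\frac{n+1}2$ agents have $\alpha_i\le0$, and at least $\frac{n+1}2$ have $\beta_i\le0$. Since $\frac{n+1}2+\frac{n+1}2>n$, some agent has both, and there $\ell\le0$, a contradiction.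

**Step 4: strategyproofness.** Let $(a,b)$ be the medians when agent $i$ is truthful, and $(a',b')$ those after a misreport by $i$. By Lemma 3, $a$ lies weakly between $\alpha_i$ and $a'$, so $a-\alpha_i$ lies weakly between $0$ and $a'-\alpha_i$. In the same way $b-\beta_i$ lies weakly between $0$ and $b'-\beta_i$. Applying the monotonicity of Step 1 first in the $u$-coordinate and then in the $v$-coordinate,
$$\|(a'-\alpha_i)u+(b'-\beta_i)v\|\ge\|(a-\alpha_i)u+(b'-\beta_i)v\|\ge\|(a-\alpha_i)u+(b-\beta_i)v\| .$$
The left side is agent $i$'s distance to the outcome after misreporting, and the right side is her distance when truthful.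

**Step 5: efficiency.** We show that a point in the hull of the peaks cannot be dominated when $\dim E=2$. Let $q=f(P)$ and suppose some $q'\ne q$ satisfies $d_i(q')\le d_i(q)$ for all $i$. Put $q''=\frac{q+q'}2$. Then $d_i(q'')<d_i(q)$ for all $i$. Indeed, if $d_i(q')<d_i(q)$, this is the triangle inequality. If $d_i(q')=d_i(q)$, then $q-\mathbf p_i$ and $q'-\mathbf p_i$ are distinct vectors of the same norm, which is positive because they are distinct, and after scaling strict convexity applies.

Let $w=q''-q\ne0$. Choose a linear functional $\psi\ne0$ on $E$ with $\psi(w)=0$, and let $e$ maximise $\psi$ on the unit ball. Then $\psi(e)>0$ and $\|e\|=1$, and $e,w$ are independent since $\psi(w)=0\ne\psi(e)$; so they form a basis of $E$. Because $\psi(y)\le\psi(e)\|y\|$ for all $y\in E$,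
$$\|e+tw\|\ge\frac{\psi(e+tw)}{\psi(e)}=1\qquad\text{for all }t .$$
So for each $\alpha\in\mathbb R$ the convex function $t\mapsto\|\alpha e+tw\|$ is minimal at $t=0$: for $\alpha\ne0$ it equals $|\alpha|\,\|e+\frac t\alpha w\|\ge|\alpha|=\|\alpha e\|$, and for $\alpha=0$ it is $|t|\,\|w\|$. By Step 1 it is nondecreasing as $t$ moves away from $0$.

Write $\mathbf p_i-q=\xi_ie-\eta_iw$. By Step 3, $q=\sum_i\lambda_i\mathbf p_i$ with $\lambda_i\ge0$ and $\sum_i\lambda_i=1$. Hence $\sum_i\lambda_i(\mathbf p_i-q)=0$, so $\sum_i\lambda_i\eta_i=0$, and some agent $i$ has $\eta_i\ge0$. For this agent, since $q''=q+w$,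
$$d_i(q'')=\|\xi_ie-(\eta_i+1)w\|\ge\|\xi_ie-\eta_iw\|=d_i(q) ,$$
because $-(\eta_i+1)$ is farther from $0$ than $-\eta_i$ on the same side. This contradicts $d_i(q'')<d_i(q)$. $\square$

By Theorems 2 and 4, for $1<p<\infty$ and $m=3$, an anonymous, efficient and strategyproof mechanism exists iff $n$ is odd (for $n$ even, $n\ge2$ and Theorem 2 applies). The conjecture speaks of "weak fairness conditions (such as proportionality)". With proportionality it holds, by the Corollary. The informal phrase cannot be read as anonymity alone. Nothing is claimed here about anonymity for $m\ge4$ and odd $n$.
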